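# Shadows that carry $T(2,k)$, and why fertile knots have at most seven crossings

## 1. A four-crossing curve and a five-crossing curve

Draw three concentric circles $A$, $B$, $C$ on the sphere, $A$ innermost, all oriented counterclockwise. Add four short radial arcs $x,y,x',y'$, met in this cyclic order as one runs around $B$; the arcs $x,x'$ join $A$ to $B$, the arcs $y,y'$ join $B$ to $C$. Now replace each arc by a crossing: near the arc, the two circles are reconnected crosswise. The result is one closed curve with four double points, namely the closure of a 3-braid word with letters $\sigma_1,\sigma_2,\sigma_1,\sigma_2$ whose over-under information has been forgotten.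

Which knots arise by choosing over and under at the four double points? Let $a,a'$ be the signs chosen at $x,x'$ and $b,b'$ those at $y,y'$. Inside $A$ there is a bigon with corners $x,x'$. If $a\neq a'$, the same strand is on top at both corners, a Reidemeister II move removes both crossings, and a diagram with two crossings remains, so we have the unknot. The bigon outside $C$ gives the same conclusion if $b\ne b'$. If $a=a'=b=b'=+$, then $\sigma_1\sigma_2\sigma_1\sigma_2=\sigma_1\sigma_1\sigma_2\sigma_1$ is conjugate to $\sigma_1^3\sigma_2$, whose closure is the closure of the 2-braid $\sigma_1^3$, a trefoil; four minus signs give its mirror image. Finally, if $a=a'\neq b=b'$ we see the standard alternating diagram of the figure eight knot, the closure of $(\sigma_1\sigma_2^{-1})^2$, or its mirror image. So this curve carries exactly $0_1$, $3_1$, $4_1$: every knot with at most four crossings.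

Now take two concentric circles with five radial arcs between them and replace the arcs by crossings. Neighboring crossings of opposite sign cancel, so a choice of signs with sum $j$ gives the closure of the 2-braid $\sigma_1^{j}$ with $j\in\{\pm1,\pm3,\pm5\}$. This curve carries $0_1,3_1,5_1$, and it misses $4_1$.

**Definition.** A *shadow* $S=S(D)$ of a knot diagram $D$ is the immersed circle obtained from $D$ by forgetting the over-under information at the crossings. The shadow $S$ *supports* a knot $K$ if some choice of over-under information at the crossings of $S$ gives a diagram of $K$.

**Definition.** Let $c(K)$ be the minimum crossing number of $K$; a *minimal diagram* of $K$ is one with $c(K)$ crossings. A knot $K$ is *fertile* if for every prime knot $K'$ with $c(K')<c(K)$ there is a minimal diagram $D$ of $K$ such that $S(D)$ supports $K'$.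

The first curve above shows that $4_1$ is fertile. The second is the shadow of the standard diagram of $5_1$, and it does not help $5_1$ to produce $4_1$. Note the quantifiers: different $K'$ may use different minimal diagrams of $K$.

We work on $S^2$; this includes planar diagrams. Switching all crossings shows that a shadow supports a knot if and only if it supports its mirror image, so chirality never matters for the word "supports".

It is known that $0_1,3_1,4_1,5_2,6_2,6_3,7_6$ are fertile and that no knot with crossing number $8$, $9$ or $10$ is fertile. The problem, from Tetsuya Ito, "A note on knot fertility", arXiv:2010.04371 (2020), is whether there is a fertile knot with crossing number greater than $7$. The answer is no. The proof treats all $n\ge 8$ in the same way and does not use the known cases $8,9,10$.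

## 2. Seifert circles, torus knots and twist knots

**Definition.** Let $D$ be a diagram with $n$ crossings. Smooth every crossing according to the orientation and join the two resulting arcs by a *crossing arc*. The disjoint circles so obtained are the *Seifert circles*; circles and crossing arcs together form the *Seifert picture*. Let $s(D)$ be the number of Seifert circles, and let the *Seifert graph* $\Gamma(D)$ have the circles as vertices and the crossing arcs as edges. The *canonical Seifert surface* $R(D)$ consists of disjoint disks spanning the circles in one of the two balls bounded by $S^2$ (such disks are unique up to isotopy rel boundary), and a half-twisted band along each crossing arc. The *sign* of a band is the sign of its crossing.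

The picture, $s$ and $\Gamma$ depend only on the shadow, so we also write $s(S)$. For the four-crossing curve of Section 1 the picture is what we drew first: $s=3$, and $\Gamma$ is the path $A$–$B$–$C$ with both edges doubled.

**Lemma 1.** $\Gamma(D)$ is connected and bipartite; in particular it has no loops. If one of two circles joined by a crossing arc is nested in the other, with the arc between them, the two have the same orientation (both clockwise or both counterclockwise).

*Proof.* $\Gamma$ is connected because $S$ is. At a smoothed crossing the two strands run parallel, so the region $V$ containing the crossing arc lies to the right of one strand and to the left of the other. Draw the picture in the plane and let the depth of a circle be the number of circles around it. A counterclockwise circle has its inside on the left. If the arc joins two inner boundary circles of $V$, these have equal depth, and $V$ is outside both, so their orientations differ. If it joins the outer boundary circle of $V$ to an inner one, the depths differ by one, and the orientations agree. So (orientation) $\times(-1)^{\text{depth}}$ is a proper 2-coloring of the vertices. $\square$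

The surface $R(D)$ retracts onto $\Gamma(D)$, so for a knot diagram $b_1(R)=n+1-s=2g(R)$. Hence, if a shadow $S$ with $n$ crossings supports $K'$,
$$n+1-s(S)\ \ge\ 2g(K'). \tag{1}$$

We use the following published facts.

* (F1) A fibred knot has a unique minimal genus Seifert surface up to isotopy; torus knots are fibred (e.g. Burde–Zieschang, *Knots*). For $T(2,k)$ with $k\ge3$ odd, the fibre is the standard surface: two disks and $k$ bands of equal sign. So $g(T(2,k))=(k-1)/2$.
* (F2) Kauffman, Murasugi, Thistlethwaite (1987): a reduced alternating diagram is minimal, and every minimal diagram of a prime alternating knot is reduced alternating.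
* (F3) Crowell, Murasugi: $R(D)$ has minimal genus if $D$ is alternating.
* (F4) Non-trivial 2-bridge knots are prime (Schubert), and 2-bridge knots are alternating. Here and below "2-bridge" means bridge number at most $2$, so the unknot is included.
* (F5) Morton (1986), also Franks–Williams: $\operatorname{span}_vP\le 2(s(D)-1)$ for every diagram $D$, where $P$ is the polynomial normalized below.

By (F2) $c(T(2,k))=k$, and by (F4) $T(2,k)$ is prime. If a shadow with $n$ crossings supports $T(2,k)$, then (1) gives
$$s(S)\le n+2-k. \tag{2}$$
A torus knot with nearly all the crossings forces few Seifert circles. Twist knots do the opposite.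

**Definition.** The *twist knot* $K_m$ ($m\ge1$) has the following diagram. Start with the closure of $(\sigma_1\sigma_2^{-1})^2$. Its two bigons, inside $A$ and outside $C$, are bounded by Seifert circles, so their two sides are antiparallel strands; one bigon has two positive corners, the other two negative corners. Replace the positive bigon by a chain of $2m$ positive crossings with antiparallel strands and leave the other bigon, the *clasp*, unchanged. So $K_1=4_1$. Let $K_0$ be the unknot.

**Lemma 2.** For $m\ge1$ every diagram of $K_m$ has at least $m+2$ Seifert circles. Moreover $K_m$ is prime, has genus $1$, and $c(K_m)\le 2m+2$.

*Proof.* Normalize $P$ by $P(\text{unknot})=1$ and $v^{-1}P(L_+)-vP(L_-)=zP(L_0)$. Let $L_+=K_m$ and single out one crossing of the chain. Changing it makes it cancel against a neighbor by a Reidemeister II move, and a chain of $2m-2$ crossings remains, so $L_-=K_{m-1}$; for $m=1$ a two-crossing diagram remains, the unknot $K_0$. Smoothing it cuts the chain: the other $2m-1$ crossings are removed by Reidemeister I moves, and the result is the same as for $m=1$, the closure of $\sigma_1\sigma_2^{-2}$, that is, the closure of the 2-braid $\sigma_1^{-2}$. So $L_0=H_-$, the negative Hopf link.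

The skein relation at a kink gives $P(\text{2-component unlink})=(v^{-1}-v)/z$. Changing one crossing of $H_-$ gives the unlink and smoothing it gives the unknot, so $v^{-1}(v^{-1}-v)z^{-1}-vP(H_-)=z$, that is,
$$P(H_-)=v^{-3}z^{-1}-v^{-1}z^{-1}-v^{-1}z .$$
Hence $P(K_m)=v^2P(K_{m-1})+vzP(H_-)$ with $vzP(H_-)=v^{-2}-1-z^2$, and by induction
$$P(K_m)=v^{2m}+(v^{-2}-1-z^2)\sum_{i=0}^{m-1}v^{2i}=v^{2m}+v^{-2}-v^{2m-2}-z^2\sum_{i=0}^{m-1}v^{2i}.$$
The highest power of $v$ is $v^{2m}$ and the lowest is $v^{-2}$, so the span is $2m+2$. By (F5), $2m+2\le 2(s-1)$, i.e. $s\ge m+2$.

Since $P(K_m)\neq1$, the knot is non-trivial. Its diagram has $2m+2$ crossings. Compared with $m=1$, where there are $3$ Seifert circles, the chain has $2m-2$ additional bigons, each with coherently oriented boundary and hence a Seifert circle. So there are $2m+1$ Seifert circles, and $b_1(R)=(2m+2)+1-(2m+1)=2$. Thus the genus is $1$, and additivity of the genus makes $K_m$ prime. $\square$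

Here is the first thing to try. Let $K$ be fertile with $c(K)=n\ge8$. Some minimal diagram $D_1$ of $K$ has a shadow supporting $T(2,k)$ with $k=n-1$ or $n-2$, and by (2) $s(D_1)\le 3$ or $4$. Some minimal diagram $D_2$ has a shadow supporting $K_2$ or $K_3$, and by Lemma 2 $s(D_2)\ge 4$ or $5$. If $D_1=D_2$ we are done. But the definition allows $D_1\ne D_2$, and for a general knot nothing at our disposal makes $s$ equal on two minimal diagrams. For a prime alternating knot it is: by (F2) and (F3) every minimal diagram satisfies $s(D)=n+1-2g(K)$. So we want to know that $K$ is alternating. The way to get this is to look not at $K$ but at the shadow of $D_1$: carrying $T(2,k)$ with so few crossings to spare makes it so special that everything it supports is 2-bridge.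

## 3. The two theorems, and how the second follows from the first

**Theorem B.** Let $S$ be a knot shadow with $n$ crossings supporting the torus knot $T(2,k)$, $k\ge3$ odd, with $k\ge n-2$. Then every knot supported by $S$ is 2-bridge.

**Theorem A.** Let $c(K)=n\ge 8$. Let $k\in\{n-1,n-2\}$ be odd, and let $m=2$ if $n$ is even and $m=3$ if $n$ is odd. It is impossible that some minimal diagram of $K$ has a shadow supporting $T(2,k)$ and some (possibly different) minimal diagram of $K$ has a shadow supporting $K_m$. Both $T(2,k)$ and $K_m$ are prime with crossing number $<n$. Hence no knot with $c(K)\ge8$ is fertile: there is no fertile knot with crossing number $>7$.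

**Proof of Theorem A from Theorem B.** $T(2,k)$ is prime with $c=k<n$. $K_m$ is prime, with $c(K_2)\le6<n$ for $n$ even, and $c(K_3)\le8<n$ for $n$ odd, since then $n\ge9$. Suppose minimal diagrams $D_1,D_2$ of $K$ have shadows supporting $T(2,k)$ and $K_m$ respectively. The shadow $S(D_1)$ has $n$ crossings, supports $T(2,k)$ with $k\ge n-2$, and supports $K$ itself. By Theorem B, $K$ is 2-bridge. It is non-trivial, so by (F4) it is prime and alternating. By (F2) and (F3), $s(D)=n+1-2g(K)$ for every minimal diagram $D$ of $K$. With (2) we get
$$s(D_2)=s(D_1)\le n+2-k=\begin{cases}3,& n\text{ even},\\ 4,& n\text{ odd.}\end{cases}$$
But $s$ depends only on the shadow and $S(D_2)$ supports $K_m$, so Lemma 2 gives $s(D_2)\ge4$, respectively $s(D_2)\ge 5$. This is a contradiction. A fertile $K$ with $c(K)\ge8$ would have such $D_1$ and $D_2$. $\blacksquare$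

Everything now rests on Theorem B. Its proof uses three small kits: tangles, root lattices, and planar separation.

## 4. Rings of tangles, roots of $A_{k-1}$, separating arcs

**Definition.** A 2-string tangle diagram in a disk is *trivial* if it represents a trivial (rational) tangle, that is, if the ball with its two strings is homeomorphic to a disk $\times$ interval with two straight vertical strings. A *ring* is a cyclic arrangement of tangles in which consecutive ones are joined by two arcs.

A single crossing is a trivial tangle. If one crossing is attached to two adjacent ends of a trivial tangle, with either over-under choice, the result is trivial, since this only changes the boundary by a half twist. In particular a chain of crossings with bigons between neighbors, a *twist box*, is a trivial tangle for any over-under choices. Two trivial tangles glued along their boundaries give a 2-bridge link. The five-crossing curve of Section 1 is a ring of five crossings.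

**Lemma 3.** A knot with a diagram that is a ring of at least two members, consisting of at most two trivial tangles and any number of single crossings with arbitrary over-under information, is 2-bridge.

*Proof.* While the ring has more than two members, some member is a single crossing. If there are members designated as trivial tangles, some single crossing is next to one of them, and we absorb it: it is attached to two adjacent ends, so the enlarged member is trivial. If there are none, designate one crossing as a trivial tangle and proceed. In the end two trivial tangles remain, and they are glued along their boundaries. $\square$

**Definition.** $A_{k-1}=\{v\in\mathbb Z^k:\sum v_i=0\}$ with the standard product. A *root* is a vector of norm $\langle v,v\rangle=2$. The roots are the vectors $u-v$ with $u\ne v$ coordinate vectors. For instance $A_2$ has the six roots $\pm(f_1-f_2),\pm(f_1-f_3),\pm(f_2-f_3)$. For a finite set $X$ let $\Lambda_X=\{\sum_{i\in X}c_ie_i:\sum c_i=0\}$.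

**Lemma 4.** If $\Lambda_X$ carries a symmetric bilinear form, $q(x)=\langle x,x\rangle$, with $q(e_i-e_j)=2$ for all $i\neq j$, then the form is the standard product.

*Proof.* For distinct $i,j,l$ the difference of $e_i-e_j$ and $e_i-e_l$ is $e_l-e_j$, so $2=2+2-2\langle e_i-e_j,e_i-e_l\rangle$ and the product is $1$. For distinct $i,j,l,m$, $\langle e_i-e_j,e_l-e_m\rangle=\langle e_i-e_j,e_l-e_i\rangle+\langle e_i-e_j,e_i-e_m\rangle=-1+1=0$. $\square$

**Lemma 5.** If $|X|\ge2$ and $\Lambda_X$ (standard form) is isometrically embedded in $A_{k-1}$, there are an injection $\varphi$ of $X$ into the set of coordinate vectors and a sign $\epsilon$ such that $e_i-e_j\mapsto\epsilon(\varphi(i)-\varphi(j))$ for all $i,j\in X$.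

*Proof.* Name one element of $X$ by $1$. The images $r_i$ of $e_1-e_i$, $i\ne1$, are roots with pairwise products $1$. Two roots with product $1$ share exactly their positive or exactly their negative coordinate vector. Suppose $r=u-v$ and $r'=u-w$ ($v\ne w$) are two of the $r_i$ and a third one, $x-v$, shares the negative coordinate with $r$. Its product with $r'$ is $[x=u]-[x=w]$, which is $1$ only if $x=u$, i.e. if it equals $r$; but distinct $r_i$ have product $1\ne2$. So if two of the $r_i$ share the positive coordinate, all do, and symmetrically for the negative one. If $r_i=u-v_i$ for all $i$, put $\varphi(1)=u$, $\varphi(i)=v_i$, $\epsilon=+$. If $r_i=u_i-v$ for all $i$, put $\varphi(1)=v$, $\varphi(i)=u_i$, $\epsilon=-$. The claim for $e_i-e_j$ follows by subtraction. For $|X|=2$ both choices work; fix one. $\square$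

**Lemma 6.** $A_{k-1}$ contains no roots $\zeta,\beta_1,\beta_2,\beta_3$ with the $\beta_i$ pairwise orthogonal and $\langle\zeta,\beta_i\rangle=1$ for $i=1,2,3$.

*Proof.* If $\zeta=u-v$, each $\beta_i$ is $u-w$ or $w-v$ for some coordinate vector $w$. Two of the three have the same form, and then their product is at least $1$. $\square$

**Lemma 7.** All sets are finite polyhedra. Let $U$ be a closed disk, $P\subset U$ compact and connected, $b\subset\partial U$ a closed arc, $b\ne\partial U$, with $\emptyset\ne P\cap\partial U\subset b$. Let $Q\subset U$ be compact, disjoint from $P\cup b$, such that every component of $Q$ meets $\partial U$. Then there is a properly embedded arc $\alpha\subset U$, disjoint from $P\cup b\cup Q$, with end points just outside the two ends of $b$, which separates $P\cup b$ from $Q$.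

*Proof.* Let $M$ be a small regular neighborhood of $P\cup b$ in $U$. It is connected, and $M\cap\partial U$ is an arc $b^+$ slightly larger than $b$. So the frontier of $M$ consists of one arc $\alpha$ joining the ends of $b^+$ and possibly some circles. The connected set $P\cup b$ misses $\alpha$ and contains $b$, so it lies on the side of $\alpha$ containing $b^+$. A component of $Q$ is connected, misses $M$, and meets $\partial U\setminus b^+$, so it lies on the other side. $\square$

Two pairs of points on a circle *interleave* if each pair separates the other. Two finite sets on a circle interleave if some pair of one interleaves with some pair of the other. If two sets with at least two points each do not interleave, then all points of the second lie in one gap between consecutive points of the first, since points in two different gaps would be separated by a pair of the first set.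

**Lemma 8.** If $P,Q\subset U$ are disjoint connected polyhedra in a closed disk, then $P\cap\partial U$ and $Q\cap\partial U$ do not interleave.

*Proof.* Otherwise attach an outer collar to $U$ and extend the four points radially. An arc in $P$ and an arc in $Q$, so extended, are disjoint proper arcs in the larger disk with interleaving ends, which is impossible by the Jordan curve theorem. $\square$

## 5. Reduced shadows have at most four Seifert circles

We begin the proof of Theorem B.

**Step 1: removing nugatory crossings.** The aim is to assume $S$ *reduced*, i.e. without nugatory crossings. A crossing is nugatory if some simple closed curve meets $S$ only there and separates $S$. Then rotating one side by $\pi$ in space removes it, and this is an isotopy for any over-under information. The new shadow has $n-1$ crossings and supports the same knots, and $k\ge n-2\geq (n-1)-2$. Repeat. From now on $S$ is reduced. Let $D'$ be a diagram of $T=T(2,k)$ on $S$, and put $R=R(D')$, $\Gamma=\Gamma(D')$, $s=s(D')$.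

**Step 2: $\Gamma$ has no bridge.** This uses reducedness. Suppose $e$ is a bridge. The circles and crossing arcs other than $e$ form two disjoint connected compact sets $P,Q$ joined by $e$. Let $M$ be a small regular neighborhood of $P$ together with the half of $e$ that starts at $P$. The boundary component of $M$ facing $Q$ is a simple closed curve separating $P$ from $Q$ and meeting the Seifert picture in one point of $e$ only. As $S$ differs from the circles only near the crossing arcs, the curve can be chosen to meet $S$ exactly in the double point belonging to $e$. So that crossing is nugatory, a contradiction.

**Step 3: the count.** The aim is to bound $s$. We have $n\ge c(T)=k\ge3$, so $\Gamma$ has edges and no loops, and $s\ge2$. By (1), $n+1-s\ge k-1\ge n-3$, so $s\le4$. Both $n+1-s=2g(R)$ and $k-1$ are even.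

If $s=2$, all crossing arcs lie in the annulus between the two circles, so $S$ is a ring of $n$ crossings, and Lemma 3 finishes the proof. If $s=3$, then $n-2\ge k-1\ge n-3$ and parity give $k=n-1$. If $s=4$, then $n-3\ge k-1\ge n-3$, so $k=n-2$. So from now on
$$s\in\{3,4\},\qquad n=k+s-2,\qquad b_1(R)=n+1-s=k-1=2g(T). \tag{3}$$

## 6. The lattice of the fibre

By (3), $R$ is a minimal genus Seifert surface of $T$, so by (F1) it is isotopic to the standard fibre. The next steps convert this into restrictions on the Seifert picture.

On $H_1(R)$ put
$$\langle x,y\rangle=-\bigl(\mathrm{lk}(x,y^+)+\mathrm{lk}(y,x^+)\bigr),\qquad q(x)=\langle x,x\rangle .$$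
For any connected Seifert surface, the absolute value of the determinant of this form is the determinant of the boundary link.

**Step 4: computing the form on annuli.** If $z$ is the core of an annulus in $R$, then
$$q(z)=2\,\mathrm{lk}(\text{the two boundary components}), \tag{4}$$
where these are oriented as the boundary of the annulus. Indeed they are antiparallel copies of the core, pushed off along the surface, so their linking number is $-\mathrm{lk}(z,z^+)$. Now let two bands of signs $\varepsilon,\varepsilon'$ join the same two circles. Two disjoint circles on $S^2$ cobound an annulus, and both arcs cross it. So the annulus made of the two disks and two bands is bounded by the closure of the 2-braid $\sigma_1^{\varepsilon+\varepsilon'}$, whose components have linking number $\frac12(\varepsilon+\varepsilon')$. The corresponding cycle has $q=\varepsilon+\varepsilon'$.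

**Step 5: $H_1(R)$ is $A_{k-1}$, and parallel bands are positive.** The standard fibre of $T$ consists of two disks and $k$ bands of equal sign; replacing $D'$ by its mirror image if necessary, let this sign be $+$. Its first homology is $\Lambda_X$ with $X$ the set of $k$ bands, and by Step 4 all $e_i-e_j$ have $q=2$. Lemma 4 and the isotopy give
$$(H_1(R),\langle\ ,\ \rangle)\cong A_{k-1}. \tag{5}$$
In particular the form is positive definite. Hence:
$$\text{if at least two bands join the same two circles, all of them have sign } +, \tag{6}$$
because $\varepsilon+\varepsilon'=q>0$ for any two of them.

As an example take the trefoil on the four-crossing curve of Section 1: here $n=4$, $s=3$, $k=3$. The surface has three disks and four positive bands, $H_1$ has basis $e_x-e_{x'}$, $e_y-e_{y'}$, both of norm $2$, and the determinant of the trefoil is $3$, so the product $t$ of the two basis vectors satisfies $4-t^2=3$. This is $A_2$, with $t=\pm1$. Note that on $B$ the pairs $\{x,x'\}$ and $\{y,y'\}$ interleave.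

A second example shows that the count of Step 3 alone is not enough. The shadow of the closed 3-braid $(\sigma_1\sigma_2)^4$ has $n=8$ and $s=3$, so $n+1-s=6=2g(T(2,7))$, and the count does not exclude $T(2,7)$. But if it supported $T(2,7)$, then by (6) all crossings would have the same sign, and the knot would be $T(3,4)$ or its mirror image. The determinant of $T(3,4)$ is the absolute value at $t=-1$ of $\frac{(t^{12}-1)(t-1)}{(t^3-1)(t^4-1)}=\frac{t^8+t^4+1}{t^2+t+1}$, which is $3$, while that of $T(2,7)$ is $7$. So how the crossings are distributed around the circles matters. What we shall see is that the lattice records exactly this.

**Step 6: no decomposing curve.** The aim is to exclude connected sums: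
$$\begin{array}{c}\text{no simple closed curve in } S^2 \text{ meets } S \text{ transversely in exactly two}\\ \text{non-crossing points with crossings of } S \text{ on both sides.}\end{array} \tag{7}$$
Otherwise $D'=D_1\#D_2$. On each side of the curve the smoothed diagram contains exactly one arc joining the two points, so these lie on one Seifert circle, and $\Gamma$ is the wedge of $\Gamma_1=\Gamma(D_1)$ and $\Gamma_2=\Gamma(D_2)$ at that vertex. Each $\Gamma_i$ has an edge and, by Step 2, no bridge, so $b_1(\Gamma_i)\ge1$. As $T$ is prime, one factor, say $D_1$, represents the unknot and $D_2$ represents $T$. Then $2g(T)\le b_1(\Gamma_2)<b_1(\Gamma)=2g(T)$, a contradiction.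

**Step 7: the list of graphs.** The simple graph underlying $\Gamma$ is connected and bipartite with $3$ or $4$ vertices. With $3$ vertices it is a path. With $4$ vertices and parts of sizes $1,3$ it is the star $K_{1,3}$; with parts $2,2$ it is a connected subgraph of the 4-cycle, so a path or the 4-cycle.

## 7. Seifert graph a 4-cycle

Here $s=4$ and $k=n-2$. Let $A,B,C,E$ be the circles in cyclic order.

**Step 8: $S$ is a ring of four twist boxes.** The circle $C$ together with its arcs to $B$ and $E$ is disjoint from $A$ and connects $B$ to $E$. So $B,C,E$ lie on one side of $A$. The other side contains no circle, hence no arc, as $\Gamma$ has no loops. The same holds for every circle. So each circle bounds an open disk disjoint from all circles and arcs. These disks are pairwise disjoint: if two of them met, one would contain the boundary circle of the other. Shrinking them to points gives an embedding of $\Gamma$ in $S^2$.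

Choose one edge from each of the four classes of parallel edges; they form a simple closed curve through all four vertices. Any further edge between, say, $A$ and $B$ lies on one side of this curve and, together with the chosen $AB$-edge, cuts off a region without other vertices. This region contains only $AB$-edges. So the edges of each class are consecutive, and neighboring ones bound bigon faces. Hence each class is a twist box of $S$. Neighboring classes in the cycle share one circle, which meets each of the two classes in consecutive points, so the two boxes are joined by two arcs of that circle. Thus $S$ is a ring of four twist boxes.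

**Step 9: at most two classes have two or more edges.** Given this, the ring consists of at most two trivial tangles and single crossings, and Lemma 3 finishes this case. So suppose at least three classes have at least two edges. By (6) these are positive. All edges of the remaining class have one sign $\varepsilon_4$: if there are at least two, they are positive by (6).

*The case $\varepsilon_4=+$.* All crossings are positive. Color the regions of $S$ in checkerboard fashion so that the black regions are those coming from the four empty disks; this is possible because every edge of $S$ has such a disk on exactly one side. At a crossing, draw both strands going up. The oriented smoothing joins the top and bottom corners, which are white, and separates the left and right corners, which are black. At a positive crossing the over-strand runs from lower left to upper right, and turning it counterclockwise onto the under-strand sweeps the white corners. Now follow an edge of $S$. If it leaves a crossing as over-strand, the corner on its left is swept, so white is on its left. If it arrives at a crossing as over-strand, the corner on its right is swept, so white is on its right. Therefore an edge that starts over ends under. There are as many over-ends as under-ends, so every edge has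 one of each, and $D'$ is alternating. It is reduced, so $c(T)=n>k$ by (F2), a contradiction.

*The case $\varepsilon_4=-$.* Now the fourth class is a single edge. Let $\zeta$ be any simple 4-cycle of $\Gamma$, oriented around the cycle. The annulus around it consists of four disks, which may be taken as the disjoint planar empty disks, and four half-twisted bands. The crossings of its boundary are exactly those at the bands, and the two edges of a band belong to different boundary components. By (4), $q(\zeta)$ is the sum of the four signs:
$$q(\zeta)=1+1+1-1=2\quad\text{for every 4-cycle }\zeta .$$
Fix $\zeta$, and for each of the three large classes $i=1,2,3$ let $\beta_i$ be a bigon cycle in class $i$ such that $\zeta-\beta_i$ is the 4-cycle in which the edge of class $i$ is exchanged. By Step 4 $q(\beta_i)=2$. From $q(\zeta-\beta_i)=2$ we get $4-2\langle\zeta,\beta_i\rangle=2$, so $\langle\zeta,\beta_i\rangle=1$. From $q(\zeta-\beta_i-\beta_j)=2$ we get $6-4+2\langle\beta_i,\beta_j\rangle=2$, so $\langle\beta_i,\beta_j\rangle=0$. By (5) these are roots of $A_{k-1}$, and Lemma 6 is contradicted.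

## 8. Seifert graph a tree: interleaving is read off from roots

Now the simple graph underlying $\Gamma$ is a tree. For each of its edges call the set of parallel edges of $\Gamma$ a *block*. A block with one element would be a bridge, so by Step 2 every block has at least two elements, and by (6) all crossings of $D'$ are positive.

For a block $X$, orient all its edges from one circle to the other, and let $\Lambda_X\subset H_1(R)$ be generated by the cycles $e_x-e_{x'}$. As the simple graph is a tree, $H_1(R)$ is the direct sum of the $\Lambda_X$ over the blocks. By Step 4 and Lemma 4 each $\Lambda_X$ carries the standard form. Fix the isometry (5). Lemma 5 attaches to each block an injection $\varphi_X$ of $X$ into the $k$ coordinate vectors. There are $n$ crossings and only $k=n+2-s$ coordinate vectors, so coincidences between blocks are forced. We shall see that a coincidence means interleaving on a circle, and that the few forced coincidences fix the cyclic order of the crossings.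

**Step 10: position of the circles.** If $A$ is a leaf of the tree, the other circles and the arcs between them form a connected set, so everything else lies on one side of $A$ and the other side is empty. We use the following principle.

$$\begin{array}{c}\text{If one side of the circle } B \text{ is empty, the rest of the picture cannot be a disjoint union } P\cup Q\\ \text{with } P \text{ connected, each component of } P, Q \text{ containing an arc that ends on } B,\\ P, Q\neq\emptyset, \text{ such that an arc } b \text{ of } B \text{ contains all ends of } P \text{ and no end of } Q.\end{array}\tag{8}$$
Otherwise let $U$ be the non-empty closed side of $B$ and take the arc $\alpha\subset U$ of Lemma 7. Close it up through the empty side of $B$. The resulting simple closed curve meets the Seifert picture in two points of $B$ that are not ends of arcs, so it meets $S$ in two non-crossing points, with crossings on both sides. This contradicts (7).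

*Path $A$–$B$–$C$ ($s=3$).* Suppose $A$ and $C$ are on the same side of $B$. The other side is then empty. $A$ with its arcs to $B$, and $C$ with its arcs to $B$, are disjoint connected sets, which do not interleave on $B$ by Lemma 8. So an arc of $B$ contains all ends of the first and none of the second, contradicting (8). Hence $A$ and $C$ are on opposite sides of $B$.

*Path $A$–$B$–$C$–$E$.* The circle $E$ is on the same side of $B$ as $C$, since the arcs joining them miss $B$. The previous argument at $B$, with $P$ containing $A$ and $Q$ containing $C\cup E$, shows that $A$ and $C\cup E$ are on opposite sides of $B$. By symmetry $E$ and $A\cup B$ are on opposite sides of $C$. So the circles are nested in the order $A,B,C,E$.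

*Star with center $B$.* Suppose all three leaves are on the same side of $B$. The three leaves with their arcs are disjoint connected sets $P_1,P_2,P_3$, pairwise not interleaving on $B$. One of them has an arc of $B$ containing all its ends and no end of the other two: if the ends of $P_2$ and of $P_3$ lie in the same gap between consecutive ends of $P_1$, then $P_1$ has this property, with $b$ the complement of that gap, its end points included; otherwise the gap of $P_1$ that contains the ends of $P_2$ contains no end of $P_3$, and $P_2$ has the property. Taking $Q$ to be the union of the other two sets contradicts (8). So two leaves $A,E$ are on one side of $B$, and the third, $N$, is on the other side.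

We fix notation for all cases.

* Path with $s=3$: $N=C$, $X$ is the block $AB$, $Y$ the block $BC$.
* Path with $s=4$: $N=C$, $X$ is the block $AB$, $Y$ the block $BC$, $Z$ the block $CE$.
* Star: $X$ is the block $AB$, $Y$ the block $BN$, $Z$ the block $EB$.

In all cases the component $W$ of $S^2\setminus(B\cup N)$ between $B$ and $N$ is an annulus which contains no circle, and whose only crossing arcs are those of $Y$.

**Step 11: products between blocks.** The aim is to see what $\langle\ ,\ \rangle$ says about positions. Subsurfaces of $R$ made of some of its disks and bands are canonical surfaces of the corresponding subdiagrams. For $x\neq x'$ in one block and $y\ne y'$ in another put $t=\langle e_x-e_{x'},e_y-e_{y'}\rangle$. The two classes are independent and have norm $2$, and the form is positive definite, so $4-t^2>0$. Moreover $4-t^2$ is the determinant of the boundary link of any connected subsurface whose $H_1$ is freely generated by the two classes.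

*Blocks on opposite sides of a common circle.* The three circles involved are nested and, by Lemma 1, coherently oriented. The arcs can be made radial by an isotopy, since the innermost and outermost circles have nothing of the subdiagram on their far sides. So the boundary of the subsurface with the four bands is the closure of a positive 3-braid, determined by the cyclic order of the four ends on the common circle. If the pairs interleave, it is the closure of $\sigma_1\sigma_2\sigma_1\sigma_2$, a trefoil by Section 1, of determinant $3$, so $t=\pm1$. If not, it is the closure of $\sigma_1^2\sigma_2^2$, a connected sum of two Hopf links, of determinant $2\cdot2=4$, so $t=0$.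

*$X$ and $Z$ in the star.* The sets $A$ with $X$ and $E$ with $Z$ are on the same side of $B$ and do not interleave, by Lemma 8. In the subdiagram of $A,B,E$ and the four bands, the other side of $B$ is empty, so the curve built in (8) shows that the boundary is a connected sum of two Hopf links. So $t=0$.

*$X$ and $Z$ in the path with $s=4$.* Take all four disks, two bands of $X$, two of $Z$, and one band of $Y$ to make the surface connected; its $b_1$ is $5-4+1=2$. The four circles are nested and coherently oriented, so the boundary is a closed positive 4-braid with one letter $\sigma_2$, two letters $\sigma_1$ and two letters $\sigma_3$. Start reading after $\sigma_2$ and commute $\sigma_1$ with $\sigma_3$: it is the closure of $\sigma_2\sigma_1^2\sigma_3^2$. The letter $\sigma_2$ is a nugatory crossing, and removing it leaves a connected sum of two Hopf links. So $t=0$.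

**Step 12: coincidences of coordinates.** Let $G=\varphi_X(X)$, $F=\varphi_Y(Y)$ and, for $s=4$, $H=\varphi_Z(Z)$.

Two common coordinate vectors $p\ne p'$ of $F$ and $G$ would give a non-zero element $p-p'$ in the images of both $\Lambda_X$ and $\Lambda_Y$, which meet only in $0$. So $|F\cap G|\le1$, and likewise $|F\cap H|\le1$. Next, $G\cap H=\emptyset$: if $p\in G\cap H$, choose $g\in G\setminus\{p\}$ and $h\in H\setminus\{p\}$. Then $\pm(p-g)$ and $\pm(p-h)$ are images of cycles of the form $e_x-e_{x'}$ and $e_z-e_{z'}$, and their product is $\pm1$ if $g\ne h$ and $\pm2$ if $g=h$, contrary to Step 11.

For $s=3$, $|F\cup G|\le k=n-1$ and $|F|+|G|=n$ give $|F\cap G|=1$. For $s=4$,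
$$n-|F\cap G|-|F\cap H|=|F\cup G\cup H|\le k=n-2$$
gives $|F\cap G|=|F\cap H|=1$.

So there are unique $x_0\in X$, $y_0\in Y$ with $\varphi_X(x_0)=\varphi_Y(y_0)$. The product of $e_x-e_{x'}$ and $e_y-e_{y'}$ is $\pm(\varphi_X(x)-\varphi_X(x'))\cdot(\varphi_Y(y)-\varphi_Y(y'))$. At most one coordinate vector can be shared, so this is non-zero if and only if one is shared. By Step 11, on $B$:
$$\{x,x'\}\text{ and }\{y,y'\}\text{ interleave}\iff x_0\in\{x,x'\}\text{ and }y_0\in\{y,y'\}. \tag{9}$$
For $s=4$ we get in the same way $z_0\in Z$, $y_1\in Y$ with $\varphi_Z(z_0)=\varphi_Y(y_1)$ and the analogue of (9) for $Z,Y$, on $C$ for the path and on $B$ for the star. Moreover $y_1\ne y_0$, because $G\cap H=\emptyset$.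

**Step 13: the cyclic order.** *Up to reversal, the cyclic order of the ends of $X\cup Y$ on $B$ is $x_0,\ y_0,\ X\setminus x_0,\ Y\setminus y_0$, the last two sets being contiguous within $X\cup Y$.* Fix $x_1\in X\setminus x_0$. By (9), $\{x_0,x_1\}$ separates $y_0$ from every other $y$. Let $I\ni y_0$ and $J\supset Y\setminus y_0$ be the two open arcs of $B\setminus\{x_0,x_1\}$. Let $x$ be another element of $X$.

If $x\in I$ lay between $x_0$ and $y_0$, then $\{x,x_1\}$ would separate $y_0$ from $Y\setminus y_0\neq\emptyset$, contradicting (9) since $x_0\notin\{x,x_1\}$. So an $x\in I$ lies between $y_0$ and $x_1$. If $x\in J$ and some $y\in Y\setminus y_0$ lay in $J$ between $x_1$ and $x$, then $\{x_1,x\}$ would separate $y$ from $y_0$, again contradicting (9). So an $x\in J$ lies between $x_1$ and all of $Y\setminus y_0$. Reading from $x_0$ through $I$, then $x_1$, then $J$, we find the stated order.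

For $s=3$ such orders do occur: with $|X|=p+1$, $|Y|=q+1$, $p,q\ge1$, the word is $\sigma_1\sigma_2\sigma_1^p\sigma_2^q$. Since $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$, it equals $\sigma_2^p\sigma_1\sigma_2^{q+1}$, which is conjugate to $\sigma_1\sigma_2^{p+q+1}$, so its closure is $T(2,p+q+1)=T(2,n-1)$ when $p+q$ is even. For $p=q=1$ this is the four-crossing curve of Section 1.

Let $b\subset B$ be the closed arc from $x_0$ through $y_0$ to the last point of $X\setminus x_0$. It contains the ends of $X\cup\{y_0\}$ in the order $x_0,y_0,X\setminus x_0$, and no end of $Y\setminus y_0$. For $s=4$ define $b'$ in the same way for $Z\cup\{y_1\}$, on $C$ for the path and on $B$ for the star.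

**Step 14: in the star we may take $b\cap b'=\emptyset$.** Both arcs now lie on $B$, and we want to use them side by side. By Lemma 8, $X$ and $Z$ do not interleave on $B$.

*Case $|Y|\ge3$.* A third element $y_2$ of $Y$ lies in neither arc, so both are intervals in $B\setminus y_2$. Since $y_0\in b\setminus b'$ and $y_1\in b'\setminus b$, neither contains the other. If they met, the end points of $b$, which are in $X$, and those of $b'$, which are in $Z$, would interleave, which is impossible.

*Case $|Y|=2$.* By Step 13 the points $y_0,y_1$ separate $x_0$ from $X\setminus x_0$, and they also separate $z_0$ from $Z\setminus z_0$. All of $Z$ lies in one gap between consecutive points of $X$; let $J_X\supset X$ be the complementary closed arc. Define $J_Z\supset Z$ in the same way. $J_Z$ is the smallest interval inside that gap of $X$ which contains $Z$, so $J_X\cap J_Z=\emptyset$. The arc $J_X$ joins $x_0$ to $X\setminus x_0$, so it contains a point of $Y$, and the same holds for $J_Z$. As $|Y|=2$, each contains exactly one. Since the point of $Y$ outside $J_X$ does not matter within $J_X$, the point inside separates $x_0$ from $X\setminus x_0$ along $J_X$: the order along $J_X$ is $x_0$, point of $Y$, $X\setminus x_0$. The same holds for $J_Z$. Rename the points of $Y$ so that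 $y_0\in J_X$ and $y_1\in J_Z$, and put $b=J_X$, $b'=J_Z$. From now on only the positions of these arcs and points are used, not the lattice meaning of $y_0,y_1$.

## 9. Seifert graph a tree: the two trivial tangles

**Step 15: a disk around $X$ and $y_0$.** The aim is to enclose all crossings outside $Y$, together with one or two of $Y$, in tangles. Let $U$ be the closed side of $B$ containing $A$. Apart from $B$ and from $A$ with its arcs $X$, it contains nothing of the picture except, in the star, the connected set formed by $E$ and the arcs $Z$, which is attached to $B\setminus b$ because its ends lie in $b'$. By Lemma 7, with $P$ equal to $A$ and its arcs, a proper arc $\alpha$ of $U$ cuts off a half disk $U_1$ which contains $A$, $X$, $b$ and nothing else of the Seifert picture except a slight extension of $b$ along $B$.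

Let $\Delta_1$ be the union of $U_1$ and a thin neighborhood, on the other side of $B$, of $b$ and the arc $y_0$, extended slightly beyond $N$ at the end of $y_0$ so as to contain a small arc of $N$. In the path with $s=4$ this small arc is to avoid the ends of $Z$ on $N=C$. Since $b$ contains no end of $Y$ except $y_0$, the disk $\Delta_1$ contains exactly the crossings $X\cup\{y_0\}$, and its boundary meets $S$ in four points, two on $B$ and two on $N$.

**Step 16: for arbitrary over-under information the tangle in $\Delta_1$ is trivial.** Draw $b$ as a horizontal segment with $U_1$ above it and $x_0$ at the left end. Collapsing the empty disk of $A$ to a point turns $X$ into a star of arcs in $U_1$ from that point to $b$. Hence the cyclic order of $X$ on $A$ agrees with its order along $b$, and the regions bounded by two consecutive arcs of $X$, an arc of $A$ and an arc of $b$ are empty. Let $x_1,\dots,x_{a-1}$, $a=|X|\ge2$, be the elements of $X\setminus x_0$ in the order along $b$.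

First, between $x_1$ and $x_{a-1}$ there are no ends of $Y$ on $b$, and no ends of $Z$ either. So the crossings $x_1,\dots,x_{a-1}$ form a chain of bigons, a twist box between strands of $A$ and $B$. It is a trivial tangle with ends in cyclic order $B_1,A_1,A_2,B_2$, where $B_1,A_1$ are next to $x_1$ and $B_2,A_2$ are next to $x_{a-1}$.

Second, the circle $A$ meets only $x_0,x_1,\dots,x_{a-1}$, so $A_1$ and $A_2$ both run directly to the crossing $x_0$, one along the near side of $A$ and one around the far side. Together with $x_0$ and the twist box they enclose only the empty disk of $A$. So $x_0$ is attached to the adjacent ends $A_1,A_2$. The new tangle is trivial, with ends in cyclic order $B_1,B_3,B_4,B_2$, where $B_3$ runs from $x_0$ along $b$ to the right, towards $y_0$, and $B_4$ runs out of $b$ to the left.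

Third, $y_0$ is the only crossing on $b$ between $x_0$ and $x_1$, and the region between the arcs $x_0$ and $x_1$ is empty. So $B_3$ and $B_1$ run directly to the crossing $y_0$, which is attached to these two adjacent ends. The result is trivial. Its four ends are $B_4$, $B_2$ and the two ends on $N$, and going around $W$, one end on $B$ and one on $N$ leave on each side.

**Step 17: the second disk, and the ring.** For $s=4$, construct $\Delta_3$ in the same way for $Z\cup\{y_1\}$. In the star it runs along $b'\subset B$ with $E$ in the role of $A$; in the path it runs along $b'\subset C$, with $(E,C,B)$ in the roles of $(A,B,N)$. The tangle in $\Delta_3$ is trivial by Step 16.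

The disks can be chosen disjoint. In the star, $b\cap b'=\emptyset$, and $E$ with $Z$ is disjoint from $U_1$. So in Lemma 7 for $Z$ and $b'$ we may take $Q=U_1$ and get an arc $\alpha'$ whose half disk misses $U_1$; on the other side of $B$ we have thin neighborhoods of the disjoint sets $b\cup y_0$ and $b'\cup y_1$, and small arcs of $N$ around two different ends. In the path, the half disks lie on the far sides of $B$ and of $C$. As $b\cap Y=\{y_0\}$, $b'\cap Y=\{y_1\}$ and $y_0\ne y_1$, the end of $y_0$ on $C$ is not in $b'$ and the end of $y_1$ on $B$ is not in $b$. So the small extensions and thin neighborhoods can be kept apart.

All crossings outside $\Delta_1\cup\Delta_3$ belong to $Y$. Outside these disks $S$ consists of the remaining parts of $B$ and $N$, joined by crossings along arcs across the annulus $W$. Consequently $S$ is a ring running along $W$. Its members are $\Delta_1$ in the place of $y_0$, for $s=4$ also $\Delta_3$ in the place of $y_1$, and the remaining single crossings of $Y$; consecutive members are joined by one arc of $B$ and one arc of $N$. Since $|Y|\ge2$, there are at least two members. Choose the over-under information on $S$ as you like: $\Delta_1$ and $\Delta_3$ remain trivial, and Lemma 3 says that the knot is 2-bridge. $\blacksquare$ (Theorem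 B)

With this, Theorem A is proved as well: there is no fertile knot with crossing number greater than $7$.

## 10. Shadows with $k+3$ crossings

Neither this section nor the next is needed for the answer. The hypothesis $k\ge n-2$ of Theorem B cannot be weakened to $k\ge n-3$.

**Sharpness of Theorem B.** For every odd $k\ge3$ there is a shadow with $k+3$ crossings supporting $T(2,k)$ and a knot that is not 2-bridge.

*Proof.* For $k=3$ take the standard shadow of $3_1\#3_1$, with $6$ crossings. Unknotting one summand by a choice of crossings, we see that it supports $3_1$. It also supports $3_1\#3_1$, which is not prime, hence not 2-bridge by (F4).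

For $k\ge5$ take the pretzel shadow with columns of $k-2$, $3$ and $2$ crossings; exactly one column is even, so it is a knot shadow, and $n=k+3$. Choosing signs in the middle column so that two of its crossings cancel, we see that it supports $P(k-2,1,-2)$. As rational tangles, $1-\frac12=\frac12$, so this knot is $P(k-2,2)$, a closed chain of $k$ crossings, that is, $T(2,k)$.

The shadow also supports $P(k-2,3,-2)$. By Montesinos' description of double branched covers, the double branched cover of this knot is Seifert fibred with three exceptional fibres of orders $k-2,3,2$, and its fundamental group maps onto the triangle group $\langle a,b\mid a^2=b^3=(ab)^{k-2}=1\rangle$. This group is not cyclic. Indeed, in its abelianization $a=a^{k-2}=b^{-(k-2)}$, as $k-2$ is odd, so $a$ has order dividing both $2$ and $3$ and is trivial there; but $a$ has order $2$ in the triangle group. So the group is not abelian. Hence the double branched cover is not a lens space (or $S^3$), and the knot is not 2-bridge. $\square$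

## 11. Knots with at most seven crossings

**Theorem C.** The fertile knots are exactly $0_1,3_1,4_1,5_2,6_2,6_3,7_6$ (using the given fact that these seven are fertile).

*Proof.* By Theorem A only knots with $c(K)\le7$ remain. By the table of knots with at most $7$ crossings we have to exclude $5_1$, $6_1$, $7_1,7_2,7_3,7_4,7_5,7_7$ and the composite knots, which have $c=6$ or $7$.

**Step 18: composite knots.** If such a knot were fertile, a minimal shadow would support $T(2,5)$, and $5\ge n-2$ since $n\le7$. By Theorem B the knot would be 2-bridge, hence prime, a contradiction.

**Step 19: $5_1$ and $7_1$.** They have genus $2$ and $3$, so by (F2) and (F3) all their minimal diagrams have $s=n+1-2g=2$. But $4_1=K_1$ needs at least $3$ Seifert circles, by Lemma 2.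

**Step 20: $6_1,7_2,7_4$.** They have genus $1$. By (F2) and (F3) all their minimal diagrams have $n+1-s=2$, so by (1) their shadows do not support $5_1$, which has genus $2$.

**Step 21: reducing $7_3,7_5,7_7$ to one shadow each.** By the flyping theorem (Menasco–Thistlethwaite), minimal diagrams of each of these knots are related by flypes. A flype is an isotopy for any choice of over-under information, so it gives a bijection between the diagrams on the two shadows that preserves knot types. Hence all minimal shadows of the knot support the same knots, and it suffices to look at the Conway diagrams $C(4,3)$, $C(3,2,2)$, $C(2,1,1,1,2)$ of $7_3,7_5,7_7$. After cancellations in its twist boxes, a diagram on the shadow of $C(a_1,\dots,a_r)$ is $C(b_1,\dots,b_r)$ with $|b_i|\le a_i$ and $b_i\equiv a_i \pmod 2$. Its determinant is the absolute value of the continuant of $(b_1,\dots,b_r)$: the product $b_1\cdots b_r$ plus all products obtained from it by deleting disjoint pairs of neighbors. Recall $\det 6_1=9$ and $\det 6_3=13$.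

**Step 22: $7_3$ does not support $6_1$.** The determinant is $|pq+1|$ with $p\in\{0,\pm2,\pm4\}$ and $q\in\{\pm1,\pm3\}$. So $pq\in\{0,\pm2,\pm4,\pm6,\pm12\}$, and the values are $1,3,5,7,11,13$ only. The value $9$ does not occur.

**Step 23: $7_5$ does not support $6_1$.** The determinant is $|abc+a+c|$ with $a\in\{\pm1,\pm3\}$ and $b,c\in\{0,\pm2\}$. If $b=0$ or $c=0$ it is at most $5$. For $|b|=|c|=2$ take $a>0$, since reversing all signs gives the mirror image. For $(b,c)=(2,2),(-2,2),(2,-2),(-2,-2)$ the values are $17,7,11,13$ if $a=3$ and $7,1,5,3$ if $a=1$. The value $9$ does not occur.

**Step 24: $7_7$ does not support $6_3$.** For $(a,x,y,z,c)$ with $a,c\in\{0,\pm2\}$ and $x,y,z=\pm1$, the continuant is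
$$ac(xyz+x+z)+a(xy+1)+c(yz+1)+y .$$
Put $p=xy$, $r=yz$, $a'=ay$, $c'=cy$. Since $y^2=1$, it equals
$$y\,[\,a'c'(pr+p+r)+a'(p+1)+c'(r+1)+1\,].$$
For $p=r=1$ the bracket is $3a'c'+2a'+2c'+1$, with absolute values $21,11,5,3,1$. For $p=1,r=-1$ it is $-a'c'+2a'+1$, with absolute values $1,3,5,7,9$; the case $p=-1,r=1$ is the same with $a',c'$ exchanged. For $p=r=-1$ it is $-a'c'+1$, with absolute values $1,3,5$. The value $13$ does not occur.

So none of the knots on the list is fertile, and only the seven given ones remain. $\blacksquare$
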